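# Complete dilation systems of intervals and step functions

## 1. Dilations, multiplicative functions, characters, and means over primes

We work in $L^2(0,1)$. Every $\psi\in L^2(0,1)$ is identified with its extension to an odd $2$-periodic function on $\mathbb R$. Throughout, $e(t)=e^{2\pi i t}$, the letters $p,q$ denote primes, and $\mathbb D$ is the open unit disc.

**Definition (dilations).** For $k\ge 1$ let $D_k\psi(x)=\psi(kx)$, computed with the odd $2$-periodic extension. The dilation system of $\psi$ is $\{D_k\psi:k=1,2,\dots\}$.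

For example, let $\varphi_{1/2}=\chi_{(0,1/2)}$. Its extension is $1$ on $(0,\frac12)$, $0$ on $(\frac12,\frac32)$ and $-1$ on $(\frac32,2)$. So on $(0,1)$ the function $D_2\varphi_{1/2}$ is $1$ on $(0,\frac14)$, $0$ on $(\frac14,\frac34)$ and $-1$ on $(\frac34,1)$.

The functions $e_n=\sqrt2\sin(n\pi x)$, $n\ge1$, form an orthonormal basis of $L^2(0,1)$, and $D_ke_n=e_{kn}$. Hence if $\psi=\sum a_ne_n$, then $D_k\psi=\sum_n a_ne_{kn}$. In particular $D_k$ is an isometry, and $D_kD_l=D_{kl}$.

**Definition (completeness).** The dilation system of $\psi$ is complete if its linear span is dense in $L^2(0,1)$. We write $[\psi]$ for the closed linear span of the dilation system.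

For example, the system of $e_1$ is complete, since it is the basis itself. The system of $e_2$ is not: its members are $e_2,e_4,e_6,\dots$, all orthogonal to $e_1$.

Since $D_lD_k\psi=D_{lk}\psi$ and $D_l$ is continuous, $[\psi]$ is invariant under every $D_l$. If $e_1\in[\psi]$, then $e_k=D_ke_1\in[\psi]$ for all $k$. So
$$\text{the dilation system of }\psi\text{ is complete}\iff e_1\in[\psi].\tag{1}$$

**Definition (multiplicative notation).** A function $z:\mathbb N\to\mathbb C$ is completely multiplicative if $z(1)=1$ and $z(mn)=z(m)z(n)$ for all $m,n$; it is determined by its values at primes, which may be prescribed freely. For a set $T$ of primes, $\langle T\rangle$ is the set of positive integers all of whose prime factors lie in $T$; so $1\in\langle T\rangle$ always. For an integer $N\ge1$ put $\langle N\rangle=\langle\{q:q\mid N\}\rangle$. Let $\Omega(n)$ be the number of prime factors of $n$ with multiplicity, and $\omega(N)$ the number of distinct primes dividing $N$. Given numbers $\zeta=(\zeta_q)_{q\mid N}$ we write $\zeta(d)$, $d\in\langle N\rangle$,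 for the completely multiplicative extension.

For example, $\langle 12\rangle=\langle 6\rangle=\{2^a3^b:a,b\ge0\}$, $\Omega(12)=3$, $\omega(12)=2$, and $\zeta(12)=\zeta_2^2\zeta_3$. For any finite $T$,
$$\sum_{n\in\langle T\rangle}\frac1n=\prod_{p\in T}\Big(1-\frac1p\Big)^{-1}<\infty .$$

**Definition (Dirichlet characters).** A Dirichlet character mod $N$ is a homomorphism $(\mathbb Z/N)^*\to\mathbb C^*$, extended to the integers by $0$ off the residues coprime to $N$. The principal one is $1$ on all units. There are $\varphi(N)$ of them, and every function $g$ on the units is uniquely $g=\sum_\chi b_\chi\chi$, with $b_\chi=\varphi(N)^{-1}\sum_r g(r)\overline{\chi(r)}$.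

For example, mod $5$ there is the character $\chi_5$ with $\chi_5(1)=\chi_5(4)=1$, $\chi_5(2)=\chi_5(3)=-1$. The function $g(m)=1-\cos(2\pi m/5)$ takes the value $g_1=1-\cos 72^\circ$ at $1,4$ and $g_2=1-\cos144^\circ$ at $2,3$. Since $\cos72^\circ+\cos144^\circ=-\frac12$ and $\cos72^\circ-\cos144^\circ=\frac{\sqrt5}2$, on the units
$$g=\tfrac54-\tfrac{\sqrt5}4\,\chi_5 .\tag{2}$$

**Definition (prime mean).** For a bounded sequence $(b_p)$ indexed by primes,
$$M_p[b_p]=\lim_{x\to\infty}\frac1{\pi(x)}\sum_{p\le x}b_p,$$
if the limit exists. Finitely many primes do not affect it.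

For example, $M_p[(-1)^p]=-1$, since all primes but one are odd.

## 2. The functions $\chi_{(0,\theta)}$ and the statements to be proved

For $0<\theta\le1$ let $\varphi_\theta=\chi_{(0,\theta)}$, and let $\mathcal D_\theta=\{\varphi_\theta(kx):k\ge1\}$ be its dilation system. Its sine coefficients are
$$a_n=\sqrt2\int_0^\theta\sin(n\pi x)\,dx=\frac{\sqrt2}{\pi}\,\frac{f(n)}n,\qquad f(n)=1-\cos n\pi\theta .\tag{3}$$

For which $\theta$ can every function in $L^2(0,1)$ be approximated by linear combinations of $\varphi_\theta(x),\varphi_\theta(2x),\varphi_\theta(3x),\dots$? The problem comes from Hui Dan and Kunyu Guo, "The Periodic Dilation Completeness Problem: Cyclic vectors in the Hardy space over the infinite-dimensional polydisk", arXiv:1908.03113 (2019). The conjecture is that this happens only for $\theta\in\{1,\frac12,\frac23\}$, and the task is to prove or disprove it. The conjecture is true.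

**Theorem 1.** For $0<\theta\le1$, $\mathcal D_\theta$ is complete if and only if $\theta\in\{1,\frac12,\frac23\}$.

The method gives more.

**Theorem 2.** Let $\psi\in L^2(0,1)$ have sine coefficients $f(n)/n$, where $f(n)=\sum_{k=1}^Kc_ke(n\beta_k)$ is a finite sum, $c_k\in\mathbb C\setminus\{0\}$, and the $\beta_k\in\mathbb R$ are distinct mod $1$.

(a) If some $\beta_k$ is irrational, the dilation system of $\psi$ is not complete.

(b) If all $\beta_k$ are rational, let $N$ be a period of $f$. The dilation system is complete if and only if both of the following hold: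

1. there is a Dirichlet character $\chi$ mod $N$ with $f(dm)=\chi(m)f(d)$ for all $d\in\langle N\rangle$ and all $m$ with $\gcd(m,N)=1$;
2. $P_f(\zeta)=\sum_{d\in\langle N\rangle}f(d)\zeta(d)/d$ has no zero in $\mathbb D^{\omega(N)}$.

**Corollary 3.** Let $\psi$ be a complex step function on $(0,1)$ with finitely many steps. If $\psi$ has a jump at an irrational point of $(0,1)$, its dilation system is not complete. If all jumps are at rational points, completeness is decided by Theorem 2(b). For example, if $\{\chi_{(\alpha,\beta)}(kx)\}$ is complete, then $\alpha,\beta\in\mathbb Q$.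

## 3. Completeness for $\theta=1,\frac23,\frac12$ by sieving

By (3), $f(n)=2,0$ for $n$ odd, even when $\theta=1$. When $\theta=\frac23$, $f(n)=1-\cos\frac{2\pi n}3$ is $\frac32$ for $3\nmid n$ and $0$ for $3\mid n$. So up to a nonzero constant $\varphi_\theta$ is
$$\eta_q=\sum_{q\nmid n}\frac1n\,e_n,\qquad q=2\text{ for }\theta=1,\quad q=3\text{ for }\theta=\tfrac23 .$$

**Step 1: $\theta=1$ and $\theta=\frac23$.** The aim is to sieve out all terms except $e_1$. For a prime $p\ne q$, $p^{-1}D_p\eta_q=\sum_{q\nmid n}\frac1{pn}e_{pn}$ is exactly the part of $\eta_q$ carried by multiples of $p$. So $(I-p^{-1}D_p)\eta_q$ is $\eta_q$ with those terms deleted. The same holds for each further prime, so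
$$\prod_{p\le X,\ p\ne q}(I-p^{-1}D_p)\,\eta_q=\sum\frac1n e_n,$$
summed over the $n$ with $q\nmid n$ having no prime factor $\le X$. Such an $n$ is $1$ or exceeds $X$. The left side lies in $[\eta_q]$, and it differs from $e_1$ by an element of squared norm at most $\sum_{n>X}n^{-2}\to0$. Hence $e_1\in[\eta_q]$, and the system is complete by (1).

**Step 2: $\theta=\frac12$, reduction to $e_1+e_2$.** Here $f(n)=1-\cos\frac{n\pi}2$ is $1$ for $n$ odd, $2$ for $n\equiv2$ and $0$ for $n\equiv0\pmod4$. The terms with $n=2m$, $m$ odd, are $\frac{2}{2m}e_{2m}=\frac1mD_2e_m$. So up to a constant $\varphi_{1/2}=(I+D_2)\eta_2$. Apply $\prod_{2<p\le X}(I-p^{-1}D_p)$, which commutes with $D_2$. By Step 1 the result is $(I+D_2)$ applied to something that tends to $e_1$. As $D_2$ is bounded, $e_1+e_2\in[\varphi_{1/2}]$.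

**Step 3: from $e_1+e_2$ to $e_1$.** We invert $I+D_2$ approximately, by averaging its geometric series. Consider
$$\sum_{k=0}^{K-1}\Big(1-\frac kK\Big)(-1)^kD_2^k(e_1+e_2).$$
Since $D_2^k(e_1+e_2)=e_{2^k}+e_{2^{k+1}}$, the coefficient of $e_1$ is $1$. For $1\le k\le K-1$ the coefficient of $e_{2^k}$ is $(-1)^k\big[(1-\frac kK)-(1-\frac{k-1}K)\big]=(-1)^{k+1}/K$. For $k=K$ it is $(-1)^{K-1}\frac1K=(-1)^{K+1}/K$. So the sum is $e_1+\frac1K\sum_{k=1}^K(-1)^{k+1}e_{2^k}$, at distance $K^{-1/2}\to0$ from $e_1$. Hence $e_1\in[\varphi_{1/2}]$, and the system is complete.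

## 4. Zeros of $\sum a_nz(n)$ obstruct completeness

To show that a system is not complete we need a bounded functional that kills it. Completely multiplicative sequences supply such functionals.

**Lemma 4.** Let $\psi=\sum a_ne_n$ have a complete dilation system. Let $z$ be completely multiplicative with $|z(p)|<1$ for all $p$ and $z(p)=0$ for all but finitely many $p$. Then $F_\psi(z):=\sum_na_nz(n)\neq0$.

**Proof.** We have $\sum_n|z(n)|^2=\prod_p(1-|z(p)|^2)^{-1}<\infty$. So $\Lambda(\sum b_ne_n)=\sum b_nz(n)$ is a bounded functional, and $\Lambda(D_k\psi)=\sum_na_nz(kn)=z(k)F_\psi(z)$. If $F_\psi(z)=0$, then $\Lambda$ kills $[\psi]$. But $\Lambda(e_1)=z(1)=1$, so $e_1\notin[\psi]$. $\square$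

So to prove that $\mathcal D_\theta$ is incomplete it suffices to find $z$ as in the lemma with $\sum_nf(n)z(n)/n=0$. Here are two cases by hand.

**Case $\theta=\frac13$.** Here $f(n)=1-\cos\frac{n\pi}3$, so $f(1)=\frac12$. For $a,b\ge1$ we have $2^a\equiv2,4\pmod6$, so $f(2^a)=\frac32$; also $3^b\equiv3$, so $f(3^b)=2$; and $f(2^a3^b)=0$. With $z$ supported on $\{2,3\}$, $u=z(2)/2$, $v=z(3)/3$,
$$\sum_n\frac{f(n)z(n)}n=\frac12\Big(1+\frac{3u}{1-u}+\frac{4v}{1-v}\Big).\tag{4}$$
Using only the prime $2$ (that is, $v=0$) we need $1+2u=0$, so $z(2)=-1$. Using only $3$ we need $1+3v=0$, so $z(3)=-1$. Both lie just outside the allowed range. Using both primes works. Take $z(2)=-\frac12$, $z(3)=-\frac13$; then $u=-\frac14$, $v=-\frac19$, and the bracket is $1-\frac35-\frac25=0$. So $\mathcal D_{1/3}$ is not complete.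

**Case $\theta=\frac25$.** Here $f(n)=1-\cos\frac{2\pi n}5$, the function in (2). The powers of $2$ run through $1,2,4,3$ mod $5$, so $f(2^k)$ alternates between $g_1$ and $g_2$. With $z$ supported on $\{2\}$ and $u=z(2)/2$, the sum is $(g_1+g_2u)/(1-u^2)$, which vanishes at $u=-g_1/g_2$. Now $g_1=\frac{5-\sqrt5}4$ and $g_2=\frac{5+\sqrt5}4$, so $g_1/g_2=\frac{3-\sqrt5}2$ and $z(2)=-(3-\sqrt5)\approx-0.764$. So $\mathcal D_{2/5}$ is not complete.

In terms of (2), for $z$ supported on a finite set $S$ of primes other than $5$,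
$$\sum_n\frac{f(n)z(n)}n=\frac54\prod_{p\in S}\Big(1-\frac{z(p)}p\Big)^{-1}-\frac{\sqrt5}4\prod_{p\in S}\Big(1-\frac{\chi_5(p)z(p)}p\Big)^{-1}.$$
Two different characters give two Euler products, and moving the $z(p)$ moves the products independently enough to make the combination vanish. This is the mechanism for all other rational $\theta$.

## 5. Rational $\theta$ and combinations of Euler products

We use four classical facts about primes.

* (P1) Mertens: for fixed $\ell>0$, $\sum_{P<p\le P^{e^\ell}}1/p\to\ell$ as $P\to\infty$.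
* (P2) For a nonprincipal Dirichlet character $\chi$, the series $\sum_p\chi(p)/p$ converges.
* (P3) The prime number theorem in arithmetic progressions.
* (P4) Vinogradov (1937): if $\alpha$ is irrational, $\sum_{p\le x}e(p\alpha)=o(\pi(x))$.

In this section only (P1) and (P2) enter.

**Lemma 5.** Let $(b_\chi)$ be complex numbers indexed by the Dirichlet characters mod $N$, at least two of them nonzero. Then there are a finite set $S$ of primes not dividing $N$ and $z_p\in\mathbb D$ $(p\in S)$ with
$$\sum_\chi b_\chi\prod_{p\in S}\Big(1-\frac{\chi(p)z_p}p\Big)^{-1}=0 .$$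

**Step 1: choose what the Euler products should tend to.** Let $\chi_1\ne\chi_2$ have $b_1=b_{\chi_1}\ne0$ and $b_2=b_{\chi_2}\neq0$, and put $R=\sum_{\chi\ne\chi_1,\chi_2}b_\chi$. We want the product for $\chi_1$ to be near some $X$, the product for $\chi_2$ near $X^{-1}$, and all others near $1$, with $b_1X+b_2X^{-1}+R=0$. So let $X$ be a root of $b_1X^2+RX+b_2=0$. Since $b_2\ne0$, $X\ne0$. Pick $u$ with $e^u=X$, and put $L=4|u|+1$, $c_0=2u/L$, so $|c_0|<\frac12$.

**Step 2: a block of primes and a weight.** Let $w(p)=\frac12\big(\overline{\chi_1(p)}-\overline{\chi_2(p)}\big)$, so $|w(p)|\le1$, and let $S=\{p:P<p\le P^{e^L}\}$ with $P>N$. All $p\in S$ are coprime to $N$, so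
$$\sum_{p\in S}\frac{\chi(p)w(p)}p=\frac12\sum_{p\in S}\frac{\chi\overline{\chi_1}(p)}p-\frac12\sum_{p\in S}\frac{\chi\overline{\chi_2}(p)}p .$$
As $P\to\infty$, a sum with principal character tends to $L$ by (P1), and one with nonprincipal character tends to $0$ by (P2). So the whole tends to $\frac L2$ for $\chi=\chi_1$, to $-\frac L2$ for $\chi=\chi_2$, and to $0$ otherwise.

**Step 3: pass to the limit and use Hurwitz.** Put $z_p=cw(p)$ with a complex parameter $c$, and
$$G_P(c)=\sum_\chi b_\chi\prod_{p\in S}\Big(1-\frac{c\chi(p)w(p)}p\Big)^{-1},$$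
holomorphic for $|c|<2$. For $|x|\le\frac12$ we have $|-\log(1-x)-x|\le\sum_{k\ge2}|x|^k/k\le|x|^2$. So for $|c|\le1$ the logarithm of each product differs from $c\sum_{p\in S}\chi(p)w(p)/p$ by at most $\sum_{p>P}p^{-2}\to0$. Hence, uniformly for $|c|\le1$,
$$G_P(c)\longrightarrow E(c)=b_1e^{cL/2}+b_2e^{-cL/2}+R .$$
Exponentials with distinct exponents are independent and $b_1\neq0$, so $E\not\equiv0$. Moreover $E(c_0)=b_1X+b_2X^{-1}+R=X^{-1}(b_1X^2+RX+b_2)=0$. By Hurwitz's theorem, for large $P$ the function $G_P$ has a zero $c$ with $|c|<1$. Take $z_p=cw(p)$; then $|z_p|<1$. $\square$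

**Rational $\theta$ in Theorem 1.** Write $\theta/2=a/N$ in lowest terms. Then $0<a/N\le\frac12$, $N\ge2$, and $f(n)=1-\cos(2\pi an/N)$ has period $N$.

Suppose first that $\varphi(N)>2$; we show that $\mathcal D_\theta$ is not complete. Two units $m,m'$ mod $N$ give the same value $\cos(2\pi am/N)$ only if $m\equiv\pm m'$. So $f$ takes $\varphi(N)/2\ge2$ distinct values on the units, and it is not constant there. Expand $f(m)=\sum_\chi b_\chi\chi(m)$ for $\gcd(m,N)=1$. Some nonprincipal $b_\chi$ is nonzero, because $f$ is not constant. The principal coefficient is the mean of $f$ over the units, and $f>0$ there, because $am\not\equiv0$ mod $N$ for a unit $m$ when $N\ge2$. So the principal coefficient is positive, and at least two $b_\chi$ are nonzero. Take $S,z_p$ from Lemma 5, and let $z(p)=z_p$ on $S$ and $z(p)=0$ at other primes. Every $n$ with $z(n)\neq0$ is coprime to $N$, so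
$$\sum_n\frac{f(n)z(n)}n=\sum_\chi b_\chi\sum_{n\in\langle S\rangle}\frac{\chi(n)z(n)}n=\sum_\chi b_\chi\prod_{p\in S}\Big(1-\frac{\chi(p)z_p}p\Big)^{-1}=0,$$
and Lemma 4 applies.

Suppose now that $\varphi(N)\le2$. As $N\ge2$, $N\in\{2,3,4,6\}$. With $\gcd(a,N)=1$ and $0<a/N\le\frac12$ we get $a=1$ and $\theta=1,\frac23,\frac12,\frac13$ respectively. The first three are complete by Section 3, the last is not by Section 4. This settles all rational $\theta$.

## 6. Irrational $\theta$: why rational approximation and a single block of primes fall short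

For irrational $\theta$ the function $f(n)=1-\cos n\pi\theta$ is not periodic, and no expansion in characters turns $\sum f(n)z(n)/n$ into Euler products. Two ideas suggest themselves.

**Approximation by rational $\theta$.** Write $f_\theta$ for the $f$ of (3). Let $\theta_0$ be rational and outside the three exceptional values. By Sections 4 and 5 there is $z_0$, supported on finitely many primes, with $\sum f_{\theta_0}(n)z_0(n)/n=0$. Consider $G_\theta(c)=\sum_nf_\theta(n)c^{\Omega(n)}z_0(n)/n$ for $c$ in a disc $|c|<1+\varepsilon$ in which all $|cz_0(p)|<1$. As $\theta\to\theta_0$, $G_\theta\to G_{\theta_0}$ uniformly on compact subsets, by dominated convergence of the coefficients. Also $G_{\theta_0}(1)=0$ and $G_{\theta_0}(0)=f_{\theta_0}(1)>0$. By Hurwitz, $G_\theta$ has a zero near $1$ for $\theta$ near $\theta_0$. So $\mathcal D_\theta$ is incomplete in a neighborhood of every rational $\theta_0\notin\{1,\frac12,\frac23\}$. But nothing controls the sizes of these neighborhoods. An open set containing these rationals need not contain all irrationals;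 it can even have small measure. This is where the approach stops.

**One block of primes.** Let $\alpha=\theta/2$, so $f(n)=1-\frac12e(n\alpha)-\frac12e(-n\alpha)$. Imitate Lemma 5: let $w(p)=e(-p\alpha)$, extended completely multiplicatively, $S=\{p:P<p\le P^{e^\ell}\}$, $z(p)=cw(p)$ on $S$ and $0$ elsewhere. Sorting by $k=\Omega(n)$,
$$\sum_n\frac{f(n)z(n)}n=f(1)+c\sum_{p\in S}\frac{w(p)f(p)}p+\sum_{k\ge2}c^k\sum_{n\in\langle S\rangle,\ \Omega(n)=k}\frac{w(n)f(n)}n .\tag{5}$$
Since $w(p)f(p)=e(-p\alpha)-\frac12-\frac12e(-2p\alpha)$, Vinogradov's theorem makes the linear term about $-\frac{c\ell}2$. (Statement (7) below makes this precise.) It could cancel $f(1)$ if $|c|\ell>2f(1)$. But what about $k\ge2$? If we use only $|f|\le2$, then on $|c|=r\le1$ these terms are bounded by $2\big(\prod_{p\in S}(1-\frac rp)^{-1}-1-r\sum_{p\in S}\frac1p\big)$. This tends to $2(e^x-1-x)\ge x^2$ with $x=r\ell$. Comparing with the linear part by Rouché's theorem requires $\frac x2-f(1)>x^2$ in the limit, which is impossible if $f(1)\ge\frac1{16}$, since $\frac x2-x^2\le\frac1{16}$.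

To do better one would need cancellation in the quadratic terms. For $p\ne p'$ in $S$ they contain $w(pp')e(pp'\alpha)=e\big((pp'-p-p')\alpha\big)$. For each fixed $p'$ this averages to zero over $p$ by (P4), applied to the irrational number $(p'-1)\alpha$. But $p'$ lies in the same block as $p$ and moves with $P$, and (P4) gives no rate that is uniform in $p'$. This is the exact point where the single block fails.

The failure shows the way out. Averaging over $p$ is harmless as long as $p'$ was fixed beforehand. So use many short blocks, each chosen so far beyond the earlier ones that (P4) has taken effect for every relevant earlier $m$. Terms with two primes from the same block remain uncontrolled, but a block of length $\ell$ contributes only $O(\ell^2)$ of them. With $J$ blocks of length $\ell=L/J$ the linear terms add up to $cAL$, while the uncontrolled terms total $O(J\ell^2)=O(L^2/J)$.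

## 7. Many short blocks of primes, far apart

We need means of exponentials and their logarithmic version.

**Means of exponentials.** If $g$ is periodic mod $N$ and $\alpha$ is irrational, then
$$M_p[g(p)e(p\alpha)]=0,\qquad M_p[g(p)]=\frac1{\varphi(N)}\sum_{r\in(\mathbb Z/N)^*}g(r).\tag{6}$$
For the first, write $g(n)=\sum_b\hat g(b)e(bn/N)$; each $\alpha+b/N$ is irrational, so (P4) applies term by term. For the second, by (P3) each unit class contains the proportion $1/\varphi(N)$ of all primes, and only finitely many primes divide $N$.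

**From means to blocks.** If $M_p[b_p]=A$ and $\ell>0$ is fixed, then
$$\sum_{P<p\le P^{e^\ell}}\frac{b_p}p\longrightarrow A\ell\qquad(P\to\infty).\tag{7}$$
Put $B(t)=\sum_{p\le t}(b_p-A)=o(t/\log t)$ and $y=P^{e^\ell}$. By partial summation,
$$\sum_{P<p\le y}\frac{b_p-A}p=\frac{B(y)}y-\frac{B(P)}P+\int_P^y\frac{B(t)}{t^2}\,dt=o(1)+o(1)\int_P^y\frac{dt}{t\log t}=o(1),$$
because the last integral is $\log\log y-\log\log P=\ell$. Now add $A\sum1/p\to A\ell$ from (P1).

The following proposition is the heart of the matter. For Theorem 1 only $N=1$ is needed; then $\langle N\rangle=\{1\}$ and $\tilde f=f$. The general case serves Theorem 2(a), where the primes dividing a period must be treated separately.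

**Proposition 6.** Let $f:\mathbb N\to\mathbb C$ be bounded, $N\ge1$, $\zeta=(\zeta_q)_{q\mid N}\in\mathbb D^{\omega(N)}$, and put $\tilde f(n)=\sum_{d\in\langle N\rangle}\zeta(d)f(dn)/d$. Suppose there are $P_0\ge N$ and numbers $w(p)$, $|w(p)|\le1$ $(p>P_0)$, such that for every $m\ge1$ with all prime factors $>P_0$ the mean $A(m)=M_p[w(p)\tilde f(mp)]$ exists, with $A(1)\ne0$ and $A(m)=0$ for $m>1$. Then no $\psi$ with sine coefficients $Cf(n)/n$ ($C\neq0$) has a complete dilation system.

**Step 1: fix the parameters in the right order.** Extend $w$ completely multiplicatively to integers with all prime factors $>P_0$. Since $\sum_{d\in\langle N\rangle}1/d<\infty$, $B:=\sup|\tilde f|<\infty$, and $|A(m)|\le B$ for all $m$. Put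
$$A=A(1),\qquad L=\frac{4(|\tilde f(1)|+1)}{|A|}.$$
Choose an integer $J\ge4L$ with also $8Be^{4L}L^2/J\le\frac12$. Put $\ell=L/J\le\frac14$. The numbers $P_0<P_1<\dots<P_J$ are chosen one after the other, and we put
$$S_j=\{p:P_j<p\le P_j^{e^\ell}\},\quad T_j=S_1\cup\dots\cup S_j,\quad\sigma_j=\sum_{p\in S_j}\frac1p,\quad F_j(c)=\sum_{n\in\langle T_j\rangle}\frac{c^{\Omega(n)}w(n)\tilde f(n)}n .$$
We require $P_j\ge P_{j-1}^{e^\ell}$ for $j\ge2$, so the $S_j$ are disjoint, and $P_j$ so large that $\sigma_j\le2\ell\le\frac12$, which is possible by (P1). A further largeness condition comes in Step 4. The series $F_j$ converges absolutely and locally uniformly for $|c|<2$, because $\sum_{n\in\langle T_j\rangle}|c|^{\Omega(n)}/n=\prod_{p\in T_j}(1-|c|/p)^{-1}$. Also $T_0=\emptyset$, $F_0=\tilde f(1)$.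

**Step 2: isolate what block $j$ adds.** Each $n\in\langle T_j\rangle$ is uniquely $ml$ with $m\in\langle T_{j-1}\rangle$, $l\in\langle S_j\rangle$. Sort by $k=\Omega(l)$. The terms $k=0$ form $F_{j-1}$, so
$$F_j(c)-F_{j-1}(c)=\sum_{m\in\langle T_{j-1}\rangle}\frac{c^{\Omega(m)}w(m)}m\Big(c\sum_{p\in S_j}\frac{w(p)\tilde f(mp)}p+\sum_{k\ge2}\ \sum_{l\in\langle S_j\rangle,\ \Omega(l)=k}\frac{c^kw(l)\tilde f(ml)}l\Big).$$

**Step 3: the terms $k\ge2$ are $O(\ell^2)$.** Let $|c|\le1$. Expanding $\sigma_j^k$ produces each $1/l$ with $\Omega(l)=k$ at least once, so $\sum_{\Omega(l)=k}1/l\le\sigma_j^k$. As $\sigma_j\le\frac12$, $\sum_{k\ge2}\sigma_j^k\le2\sigma_j^2\le8\ell^2$. Since $-\log(1-x)\le2x$ for $0\le x\le\frac12$,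
$$\sum_{m\in\langle T_{j-1}\rangle}\frac1m=\prod_{p\in T_{j-1}}\Big(1-\frac1p\Big)^{-1}\le\exp\Big(2\sum_{p\in T_{j-1}}\frac1p\Big)\le e^{4L},$$
because $\sum_{p\in T_{j-1}}1/p\le J\cdot2\ell=2L$. So the terms $k\ge2$ contribute at most $8Be^{4L}\ell^2$ in modulus.

**Step 4: the terms $k=1$ are nearly $c\ell A$.** This is where the blocks are pushed apart. Since $A(m)=0$ for $m>1$, for $|c|\le1$ these terms differ from $c\ell A$ by at most
$$\sum_{m\in\langle T_{j-1}\rangle}\frac1m\Big|\sum_{p\in S_j}\frac{w(p)\tilde f(mp)}p-\ell A(m)\Big| .$$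
The set $T_{j-1}$ is already fixed. Every $m\in\langle T_{j-1}\rangle$ has all prime factors $>P_0$, so by (7) each summand tends to $0$ as $P_j\to\infty$. Each summand is at most $(\sigma_jB+\ell B)/m\le3\ell B/m$, and $\sum_{m\in\langle T_{j-1}\rangle}1/m<\infty$. By dominated convergence we can choose $P_j$ so large that the sum is at most $\frac1{2J}$.

**Step 5: add up the blocks and use Rouché.** Summing over $j=1,\dots,J$, for $|c|\le1$,
$$\big|F_J(c)-\tilde f(1)-cAL\big|\le J\cdot\frac1{2J}+J\cdot8Be^{4L}\frac{L^2}{J^2}=\frac12+\frac{8Be^{4L}L^2}J\le1 .$$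
The linear function $\tilde f(1)+cAL$ vanishes at a point of modulus $|\tilde f(1)|/(|A|L)<\frac14$. On $|c|=\frac12$ its modulus is at least $\frac12|A|L-|\tilde f(1)|=2(|\tilde f(1)|+1)-|\tilde f(1)|\ge2>1$. By Rouché's theorem $F_J(c)=0$ for some $|c|<\frac12$.

**Step 6: read off $z$.** Define the completely multiplicative $z$ by $z(q)=\zeta_q$ for $q\mid N$, $z(p)=cw(p)$ for $p\in T_J$, and $z(p)=0$ otherwise. The definitions do not clash, because primes in $T_J$ exceed $P_0\ge N$. All $|z(p)|<1$, and
$$\sum_n\frac{f(n)z(n)}n=\sum_{n\in\langle T_J\rangle}\frac{c^{\Omega(n)}w(n)}n\sum_{d\in\langle N\rangle}\frac{\zeta(d)f(dn)}d=F_J(c)=0 .$$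
Lemma 4 shows that $\psi$ does not have a complete dilation system. $\square$

**Irrational $\theta$ in Theorem 1.** Let $\alpha=\theta/2$, so $f(n)=1-\frac12e(n\alpha)-\frac12e(-n\alpha)$. Apply Proposition 6 with $N=1$, $P_0=1$, $w(p)=e(-p\alpha)$. Then
$$A(m)=M_p\Big[e(-p\alpha)-\tfrac12e\big(p(m-1)\alpha\big)-\tfrac12e\big(-p(m+1)\alpha\big)\Big].$$
By (6) the first and third terms have mean $0$. The second has mean $-\frac12$ if $m=1$ and $0$ if $m>1$. So $A(1)=-\frac12$ and $A(m)=0$ for $m>1$, and $\mathcal D_\theta$ is not complete. Together with the rational case in Section 5 this proves Theorem 1. $\blacksquare$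

## 8. Theorem 2(a): an irrational frequency excludes completeness

The plan is the same: choose $w$ to resonate with one irrational frequency, only for $m=1$. The numbers $\zeta$ of Proposition 6 are needed now. Consider $f(n)=1+\mathbf 1_{2\mid n}\,e(n\gamma)$ with $\gamma$ irrational, whose frequencies are $0,\gamma,\gamma+\frac12$. On odd $n$ it equals $1$, so odd primes alone never see $\gamma$, and one must look at $f(dp)$ with $d$ even.

**Step 1: group the frequencies mod $\mathbb Q$.** The aim is to write $f$ as periodic functions times irrational exponentials that do not interfere. Collecting the $\beta_k$ in classes mod $\mathbb Q$,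
$$f(n)=g_0(n)+\sum_{h=1}^He(n\gamma_h)g_h(n),\qquad H\ge1,$$
where all $\gamma_h$ are irrational, $\gamma_h-\gamma_{h'}$ is irrational for $h\ne h'$, and all $g_h$ are periodic with a common period $N$. For $h\ge1$, $g_h$ is a nonempty sum of exponentials $c_ke(n(\beta_k-\gamma_h))$ with frequencies distinct mod $1$, so $g_h\not\equiv0$ by independence. ($g_0$ may be $0$.)

**Step 2: choose the resonance.** Choose $n_0\ge1$ with $g_1(n_0)\ne0$ and write $n_0=d_0m_0$ with $d_0\in\langle N\rangle$, $\gcd(m_0,N)=1$. Then $r\mapsto g_1(d_0r)$ is not identically zero on the units mod $N$, since it is nonzero at $m_0$. So there is a character $\lambda$ mod $N$ with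
$$\kappa:=\frac1{\varphi(N)}\sum_{r\in(\mathbb Z/N)^*}g_1(d_0r)\overline{\lambda(r)}\ne0 .$$
Put $w(p)=\overline{\lambda(p)}\,e(-pd_0\gamma_1)$.

**Step 3: find all resonances.** For $d\in\langle N\rangle$ and $m\ge1$, with $\gamma_0=0$,
$$M_p[w(p)f(dmp)]=\sum_{h=0}^HM_p\Big[\overline{\lambda(p)}\,g_h(dmp)\,e\big(p(dm\gamma_h-d_0\gamma_1)\big)\Big].$$
All these means exist by (6): if $dm\gamma_h-d_0\gamma_1$ is irrational the mean is $0$, and if it is rational the bracket is periodic in $p$. So the $h$-th mean can be nonzero only if $dm\gamma_h-d_0\gamma_1\in\mathbb Q$. This excludes $h=0$, as $d_0\gamma_1$ is irrational. For $h\ge1$ there is at most one positive integer $k_h$ with $k_h\gamma_h-d_0\gamma_1\in\mathbb Q$, since two such would make an integer multiple of $\gamma_h$ rational. We have $k_1=d_0$. The existing $k_h$ are pairwise distinct: if $k_h=k_{h'}=k$ with $h\ne h'$, then $k(\gamma_h-\gamma_{h'})\in\mathbb Q$, a contradiction.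

**Step 4: compute $A(m)$.** Choose $P_0\ge N$ exceeding all $k_h$. If $m>1$ has all prime factors $>P_0$, then $dm\ge m>k_h$ for all $h$, so the mean of Step 3 is $0$ for every $d$. For $m=1$ it can be nonzero only if $d$ is one of the $k_h$. For $d=d_0$ only $h=1$ contributes, and the mean is $M_p[\overline{\lambda(p)}g_1(d_0p)]=\kappa$. For $d=k_h\in\langle N\rangle$, $h\ge2$, it is some number $\mu_h$. Now
$$w(p)\tilde f(mp)=\sum_{d\in\langle N\rangle}\frac{\zeta(d)}d\,w(p)f(dmp),$$
and this series converges uniformly in $p$, since $f$ is bounded and $\sum_{d\in\langle N\rangle}1/d<\infty$. So the mean may be taken termwise. Hence $A(m)=0$ for $m>1$, and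
$$A(1)=\kappa\frac{\zeta(d_0)}{d_0}+\sum_{h\ge2,\ k_h\in\langle N\rangle}\mu_h\frac{\zeta(k_h)}{k_h}.$$

**Step 5: choose $\zeta$.** The $k_h$ are distinct, so $A(1)$ is a polynomial in the $\zeta_q$, $q\mid N$, with distinct monomials, and $\kappa\ne0$. It is not identically zero. (If $N=1$ there are no variables and $A(1)=\kappa$.) As $P_0$ and $w$ do not depend on $\zeta$, we may now choose $\zeta\in\mathbb D^{\omega(N)}$ with $A(1)\neq0$. Proposition 6 with $C=1$ gives (a). $\square$

## 9. Theorem 2(b), necessity: only one character can occur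

Now $f$ has period $N$.

**Step 1: expand in characters.** For each $d\in\langle N\rangle$ expand $f(dm)=\sum_\chi c_\chi(d)\chi(m)$ for $\gcd(m,N)=1$, and note $|c_\chi(d)|\le\sup|f|$. Put
$$P_\chi(\zeta)=\sum_{d\in\langle N\rangle}\frac{c_\chi(d)\zeta(d)}d,$$
which converges absolutely and is holomorphic on $\mathbb D^{\omega(N)}$. Let $S$ be a finite set of primes not dividing $N$, and let $z(q)=\zeta_q$ for $q\mid N$, $z(p)=z_p\in\mathbb D$ for $p\in S$, and $z(p)=0$ at other primes. Writing $n=dm$ with $d\in\langle N\rangle$, $m\in\langle S\rangle$,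
$$\sum_n\frac{f(n)z(n)}n=\sum_\chi P_\chi(\zeta)\prod_{p\in S}\Big(1-\frac{\chi(p)z_p}p\Big)^{-1}.\tag{8}$$

**Step 2: exactly one $P_\chi$ is not identically zero.** Suppose the system is complete. If two of the $P_\chi$ were $\not\equiv0$, their product would be a nonzero holomorphic function on the connected set $\mathbb D^{\omega(N)}$. So there would be $\zeta$ where both are nonzero. Lemma 5 with $b_\chi=P_\chi(\zeta)$ would make (8) vanish for some $z_p$, contradicting Lemma 4. On the other hand, Lemma 4 with $z(p)=0$ for all $p$ gives $f(1)\neq0$. So some $c_\chi(1)\ne0$, and some $P_\chi\not\equiv0$.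

**Step 3: conditions 1 and 2.** Let $\chi$ be the one character with $P_\chi\not\equiv0$. For $\chi'\ne\chi$ all power series coefficients of $P_{\chi'}$ vanish, so $c_{\chi'}(d)=0$ for all $d$. Thus $f(dm)=c_\chi(d)\chi(m)$, and $m=1$ gives $c_\chi(d)=f(d)$. This is condition 1, and $P_\chi=P_f$. With $S=\emptyset$, (8) becomes $P_f(\zeta)$, which Lemma 4 shows to be nonzero for every $\zeta\in\mathbb D^{\omega(N)}$. This is condition 2. $\square$

## 10. Theorem 2(b), sufficiency: cyclic polynomials on the polydisc

Assume conditions 1 and 2. As in Section 3, we first sieve out the primes not dividing $N$; what remains is a question about finitely many variables.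

**Step 1: sieve down to $\langle N\rangle$.** By condition 1,
$$\psi=\sum_{d\in\langle N\rangle}\ \sum_{\gcd(m,N)=1}\frac{f(d)\chi(m)}{dm}\,e_{dm}.$$
For $p\nmid N$, $\chi(p)p^{-1}D_p$ sends the term of $(d,m)$ to $\frac{f(d)\chi(pm)}{dpm}e_{dpm}$, the term of $(d,pm)$. So $\prod_{p\le X,\ p\nmid N}(I-\chi(p)p^{-1}D_p)\psi$ consists of exactly the terms whose $m$ has no prime factor $\le X$. Such $m$ are $1$ or exceed $X$. So this differs from
$$\eta:=\sum_{d\in\langle N\rangle}\frac{f(d)}d\,e_d$$
by an element of squared norm at most $\sup|f|^2\sum_dd^{-2}\sum_{m>X}m^{-2}\to0$. Thus $\eta\in[\psi]$, and hence $D_d\eta\in[\psi]$ for all $d\in\langle N\rangle$.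

**Step 2: translate to the Hardy space.** Let $k=\omega(N)$. Recall that $H^2(\mathbb D^k)$ is the Hilbert space of power series $\sum_{d\in\langle N\rangle}b_d\zeta(d)$ with $\sum|b_d|^2<\infty$, with the monomials $\zeta(d)$ as orthonormal basis. A bounded holomorphic $h$ on $\mathbb D^k$ lies in it with norm at most $\sup|h|$, and multiplication by $\zeta_q$ is isometric. Map $e_d\mapsto\zeta(d)$. This identifies the closed span of $\{e_d:d\in\langle N\rangle\}$ with $H^2(\mathbb D^k)$; $D_q$ becomes multiplication by $\zeta_q$, and $\eta$ becomes $P_f$. For example, for $N=4$ one has $e_{2^a}\mapsto\zeta_2^a$, and the vector $e_1+e_2$ of Section 3 becomes $1+\zeta_2$, which is zero-free in $\mathbb D$ although it vanishes at $-1$. For $g\in H^2(\mathbb D^k)$ let $[g]$ be the closed span of all products of $g$ with monomials. By Step 1 it suffices to show $1\in[P_f]$, for then $e_1\in[\psi]$. If $k=0$, then $P_f=f(1)\ne0$ and we are done; let $k\ge1$.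

**Step 3: replace $P_f$ by a polynomial.** Powers of each $q\mid N$ are eventually periodic mod $N$. So there are $E,\tau\ge1$ with $q^{a+\tau}\equiv q^a\pmod N$ for all $a\ge E$ and all $q\mid N$. Let
$$R=\prod_{q\mid N}\Big(1-\Big(\frac{\zeta_q}q\Big)^\tau\Big),\qquad Q=RP_f .$$
Fix $q$, and let $d'\in\langle N\rangle$ be prime to $q$. In $(1-(\zeta_q/q)^\tau)P_f$ the coefficient of $\zeta(q^{a+\tau}d')$ is
$$\frac{f(q^{a+\tau}d')}{q^{a+\tau}d'}-\frac1{q^\tau}\cdot\frac{f(q^ad')}{q^ad'}=0\qquad(a\ge E),$$
because $f$ has period $N$. So all coefficients with exponent of $\zeta_q$ at least $E+\tau$ vanish. Multiplying by the other factors of $R$, which do not involve $\zeta_q$, preserves this. As this holds for every $q$, $Q$ is a polynomial. Let $n_q$ be its degree in $\zeta_q$. On $\mathbb D^k$, $R$ has no zeros, as $|\zeta_q/q|<1$, and $P_f$ has none by condition 2; so $Q$ has no zeros in $\mathbb D^k$. Since $R$ is a polynomial, $Q\in[P_f]$, and so $[Q]\subset[P_f]$. It remains to show $1\in[Q]$. This is known, from Neuwirth–Ginsberg–Newman, J.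 Funct. Anal. 5 (1970); here is a proof.

**Step 4: compare $Q(\zeta)$ with $Q(r\zeta)$.** We want to approximate $1=Q\cdot Q^{-1}$ by $Q(\zeta)/Q(r\zeta)$ and need a bound uniform in $r$. Let $|z|<1\le|a|$ and $0<r<1$. Then $|rz-a|\ge1-r\ge(1-r)|z|$, so
$$|z-a|\le|rz-a|+(1-r)|z|\le2|rz-a| .$$
With all variables but $\zeta_q$ fixed in $\mathbb D$, $Q$ is a nonzero polynomial in $\zeta_q$ of degree at most $n_q$ with all roots outside $\mathbb D$. Factoring it into linear factors, we see that replacing $\zeta_q$ by $r\zeta_q$ decreases $|Q|$ by a factor of at most $2^{n_q}$. Doing this for each variable in turn,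
$$|Q(\zeta)|\le2^{\sum n_q}\,|Q(r\zeta)|\qquad(\zeta\in\mathbb D^k,\ 0<r<1).$$

**Step 5: conclude by weak convergence.** Put $h_r(\zeta)=Q(\zeta)/Q(r\zeta)$. By Step 4, $|h_r|\le2^{\sum n_q}$ on $\mathbb D^k$, so the $h_r$ are bounded in $H^2(\mathbb D^k)$. As $r\to1$, $h_r\to1$ pointwise. The Taylor coefficients of $h_r$ are integrals over the torus $|\zeta_q|=\frac12$, so by bounded convergence they tend to those of $1$. A bounded family whose coordinates in an orthonormal basis converge is weakly convergent, so $h_r\to1$ weakly. Each $h_r$ lies in $[Q]$: the function $1/Q(r\zeta)$ is holomorphic in a neighborhood of $\overline{\mathbb D}^k$, because $Q(r\zeta)\neq0$ for $|\zeta_q|<1/r$. Hence it is a uniform limit of polynomials on $\overline{\mathbb D}^k$, and multiplying these by $Q$ gives elements of $[Q]$ that converge to $h_r$ uniformly, hence in norm. Closed subspaces are weakly closed, so $1\in[Q]\subset[P_f]$. Hence $e_1\in[\psi]$, and the system is complete by (1). $\blacksquare$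

For illustration, up to constants: for $\theta=\frac12$, with $N=4$, condition 1 holds with the principal character and $P_f=1+\zeta_2$ has no zero in $\mathbb D$. For $\theta=\frac13$, with $N=6$, condition 1 also holds, since $f$ is even and the units are $\pm1$. But $P_f$ is (4) with $u=\zeta_2/2$, $v=\zeta_3/3$, and it vanishes at $(-\frac12,-\frac13)$; so condition 2 fails.

## 11. Step functions with irrational jumps

**Proof of Corollary 3.** Let $\psi=v_i$ on $(t_{i-1},t_i)$, $0=t_0<\dots<t_r=1$. If $\psi=0$ there are no jumps, the system is not complete, and condition 2 fails because $P_f=0$; so let $\psi\ne0$. Then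
$$\sqrt2\int_0^1\psi(x)\sin(n\pi x)\,dx=\frac{\sqrt2}{n\pi}\sum_{i=1}^rv_i(\cos n\pi t_{i-1}-\cos n\pi t_i),$$
so the sine coefficients are $f(n)/n$ with
$$f(n)=\frac{\sqrt2}\pi\Big(v_1-v_r\cos n\pi+\sum_{0<i<r}(v_{i+1}-v_i)\cos n\pi t_i\Big).$$
Here $\cos n\pi t_i=\frac12e(nt_i/2)+\frac12e(-nt_i/2)$, the constant has frequency $0$, and $\cos n\pi=e(n/2)$. For $0<i<r$ the numbers $\pm t_i/2$ lie in $(-\frac12,\frac12)\setminus\{0\}$; so all these frequencies, including $0$ and $\frac12$, are pairwise distinct mod $1$. At a jump point $t_i$ the coefficient $v_{i+1}-v_i$ is nonzero. Hence an irrational jump point gives an irrational frequency with nonzero coefficient, and Theorem 2(a) shows that the system is not complete. If all jumps are at rational points, all frequencies with nonzero coefficient are rational, $f$ is periodic, and Theorem 2(b) decides. Finally, $\chi_{(\alpha,\beta)}$ with $0\le\alpha<\beta\le1$ has a jump in $(0,1)$ at $\alpha$ unless $\alpha=0$ and at $\beta$ unless $\beta=1$. So completeness forces $\alpha,\beta\in\mathbb Q$. $\square$
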